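# Degree one maps that raise the Lusternik–Schnirelmann category

## 1. When cup products compute the category

We compare the topological complexity of two closed manifolds when one of them maps onto the other with degree one. The measure of complexity is the following number.

**Definition (category).** The (normalized) Lusternik–Schnirelmann category $\operatorname{cat}X$ of a space $X$ is the least integer $k\ge 0$ such that $X$ can be covered by $k+1$ open sets, each contractible in $X$ (its inclusion into $X$ is homotopic to a constant map).

Thus $\operatorname{cat}(\mathrm{pt})=0$, more generally $\operatorname{cat}X=0$ exactly when $X$ is contractible, and $\operatorname{cat}S^n=1$ for $n\ge1$, since two open discs cover the sphere. The category is a homotopy invariant.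

**Definition (degree one map).** A degree one map $f:M\to N$ is a map between closed, connected, oriented manifolds of the same dimension with $f_*[M]=[N]$. It *raises the category* if $\operatorname{cat}M<\operatorname{cat}N$.

A degree one map covers all of $N$, so one expects $M$ to be at least as complicated as $N$. In one situation this is easy to prove. Let $\operatorname{cl}_R(X)$ be the largest $\ell$ such that there are $\ell$ classes of positive degree in $H^*(X;R)$ with nonzero product ($R$ a commutative ring).

**Proposition 1.** (a) $\operatorname{cl}_R(X)\le\operatorname{cat}X$. (b) If $f:M\to N$ has degree one, then $f^*:H^*(N;R)\to H^*(M;R)$ is injective. (c) Hence, if $\operatorname{cat}N=\operatorname{cl}_R(N)$ for some $R$, then every degree one map $M\to N$ satisfies $\operatorname{cat}M\ge\operatorname{cat}N$.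

*Proof.* (a) Let $X=U_0\cup\dots\cup U_k$ with $U_i$ open and contractible in $X$, and let $x_0,\dots,x_k$ have positive degree. The inclusion $U_i\to X$ is nullhomotopic, so $x_i|_{U_i}=0$ and $x_i$ lifts to a class in $H^*(X,U_i;R)$. The product of the lifts lies in $H^*(X,\bigcup U_i;R)=0$ and maps to $x_0\cdots x_k$. So this product is $0$.

(b) For $x\in H^*(N;R)$ we have $f_*(f^*x\cap[M])=x\cap f_*[M]=x\cap[N]$. By Poincaré duality $x\mapsto x\cap[N]$ is injective, so $f^*$ is injective.

(c) By (b), a nonzero product in $N$ pulls back to a nonzero product in $M$. So $\operatorname{cat}M\ge\operatorname{cl}_R(M)\ge\operatorname{cl}_R(N)=\operatorname{cat}N$. $\square$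

Let us try small cases. If $N=T^n$, then $\operatorname{cl}_{\mathbb Q}(T^n)=n$, and $\operatorname{cat}T^n\le n$ because the category of a connected complex is at most its dimension (we prove this in (3) below). So nothing of smaller category maps onto $T^n$ with degree one. A closed oriented surface of genus $\ge 1$ has cup length $2$ and dimension $2$, so the same holds for it. If $\operatorname{cat}N=1$, then $n\ge1$, so $H_n(M)\ne0$, $M$ is not contractible, and $\operatorname{cat}M\ge1$.

What changes in general? The category can exceed the cup length, and then Proposition 1 says nothing. The general statement is a conjecture of Rudyak; our source for the problem is Alexander Dranishnikov, "The LS-category of the product of lens spaces", arXiv:1409.8316 (2014).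

**Conjecture (Rudyak).** If $f:M\to N$ is a degree one map between closed manifolds, then $\operatorname{cat}M\ge\operatorname{cat}N$.

There is a partial result, also due to Rudyak: if $f:M\to N$ is a degree $\pm1$ map between closed stably parallelizable $n$-manifolds with $n\ge4$ and $2\operatorname{cat}N\ge n+4$, then $\operatorname{cat}M\ge\operatorname{cat}N$. We prove that the conjecture is false.

**Theorem 1.** For every $n\ge 6$ there are closed connected oriented smooth $n$-manifolds $M,N$ and a degree one map $h:M\to N$ with
$$\operatorname{cat}N=n-1,\qquad \lfloor n/2\rfloor+1\le \operatorname{cat} M\le \lceil n/2\rceil+1<n-1 .$$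
For $n$ even, $\operatorname{cat}M=n/2+1$ exactly. Moreover $N$ is stably parallelizable.

**Theorem 2.** Let $c\ge 2$ be even with $J:\pi_{c-1}(SO)\to\pi_{c-1}^s$ nonzero (e.g. $c=2$ or $c\equiv0$ mod $4$), and let $m\ge4$. There is a degree one map $h:M\to N$ of closed $(c-1)$-connected smooth manifolds of dimension $c(m+1)-1$ with $\operatorname{cat}N=m$ and $\operatorname{cat}M\le\lceil m/2\rceil+1<m$. For $m$ even, $\operatorname{cat}M=m/2+1$ exactly.

For $n=6$, Theorem 1 gives $\operatorname{cat}M=4<5=\operatorname{cat}N$. The drop $\operatorname{cat}N-\operatorname{cat}M$ is at least $\lfloor n/2\rfloor-2$, so it is unbounded. By Theorem 2 there are counterexamples among arbitrarily highly connected manifolds. Since $2(n-1)\ge n+4$ for $n\ge6$, the manifold $N$ of Theorem 1 satisfies every hypothesis on the target in Rudyak's partial result; so the stable parallelizability of $M$ cannot be dropped there.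

By Proposition 1, $\operatorname{cat}N$ in such an example must exceed $\operatorname{cl}_R(N)$ for every $R$. So we need a lower bound for the category that ordinary cohomology does not see, and that a degree one map need not carry over to $M$.

**Conventions.** Manifolds are smooth and compact. A map is *$q$-connected* if it is bijective on $\pi_j$ for $j<q$ and onto for $j=q$, for all basepoints; for example, $S^a\to\mathrm{pt}$ is $a$-connected, and the inclusion of the $q$-skeleton of a complex is $q$-connected. A nonempty space is $(-1)$-connected.

## 2. Framed fibers as a lower bound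

**Lemma 1.** Let $a\ge1$ and let $f=(u_1,\dots,u_m):N\to (S^a)^m$ be a map from a closed manifold. If $\operatorname{cat}N\le m-1$, then $f$ is homotopic to a map that misses a prescribed point $p=(p_1,\dots,p_m)$.

*Proof.* Put $e_i=-p_i\in S^a$. Write $N=U_1\cup\dots\cup U_m$ with $U_i$ open and contractible in $N$. Triangulate $N$ so finely that each closed simplex lies in some $U_i$, and let $A_i$ be the subcomplex of all closed simplices contained in $U_i$. Then $\bigcup A_i=N$. Since $A_i\subset U_i$ and $U_i$ is contractible in $N$, the map $u_i|_{A_i}$ is homotopic to a constant, which may be taken to be $e_i$ because $S^a$ is path-connected. By the homotopy extension property $u_i\simeq u_i'$ with $u_i'(A_i)\subset\{e_i\}$. Every point of $N$ lies in some $A_i$, so it has some coordinate $u_i'$ equal to $e_i\ne p_i$. Hence $(u_1',\dots,u_m')$ misses $p$. $\square$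

So we look for reasons why a map cannot be pushed off a point. The fiber over the point, with its framing, provides one.

**Definition (stable trivialization, framing).** A stable trivialization of a vector bundle $E$ is a homotopy class of trivializations of $E\oplus\varepsilon^k$, $k$ large, modulo stabilization. A stable framing of a manifold $X$ is a stable trivialization of $TX$.

The bordism group of closed framed $r$-manifolds is $\Omega_r^{fr}=\pi_r^s$ (Pontryagin–Thom). The sphere $S^r=\partial D^{r+1}$ has the bounding framing, the restriction of the standard frame of $D^{r+1}$ to $TS^r\oplus\varepsilon=TD^{r+1}|_{S^r}$; it represents $0$. Changing it by a map $\beta:S^r\to SO$ gives a framed sphere that represents $\pm J[\beta]$, where $J:\pi_r(SO)\to\pi_r^s$ is the $J$-homomorphism. For $r=1$ the generator of $\pi_1(SO)=\mathbb Z/2$ gives $\eta\ne0\in\pi_1^s$: the circle framed by (unit tangent, outward normal), a frame that rotates once relative to the standard frame of $\mathbb R^2$.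

**Definition ($\alpha$).** Fix $p\in(S^a)^m$. Let $X$ be a closed framed $(am+r)$-manifold and $f:X\to(S^a)^m$. Make $f$ smooth with regular value $p$ and put $F=f^{-1}(p)$. Since $TX|_F\cong TF\oplus(F\times T_p(S^a)^m)$, the framing of $X$ and an oriented basis of $T_p(S^a)^m$ give a stable framing of $F$. Put $\alpha(X,f)=[F]\in\Omega_r^{fr}=\pi_r^s$.

If $(Z,\Phi)$ is a framed bordism over $(S^a)^m$ from $(X,f)$ to $(X',f')$, make $\Phi$ transverse to $p$ without changing it on the boundary; then $\Phi^{-1}(p)$ is a framed bordism between the fibers. So $\alpha$ depends only on the framed bordism class of $(X,f)$ over $(S^a)^m$. In particular (use $X\times I$) it is a homotopy invariant of $f$ for fixed framed $X$, and it vanishes if $f$ is homotopic to a map missing $p$. With Lemma 1 we get, for a closed framed $N$: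
$$\alpha(N,f)\neq0\ \Longrightarrow\ \operatorname{cat}N\ge m. \tag{1}$$

The first thing to try is to carry (1) from $N$ to $M$ along a degree one map $h$. If $M$ is framed and $(M,h)$ is framed bordant to $(N,\mathrm{id})$ over $N$, then composing with $f$ gives $\alpha(M,fh)=\alpha(N,f)\ne0$, so $\operatorname{cat}M\ge m$. The argument stops at the word "framed": the equation $h_*[M]=[N]$ is an equation in homology, and $M$ need not be stably parallelizable at all. So to build a counterexample we should move from $N$ to $M$ by an oriented bordism over $N$ that is not framed, and we should use a structure in which the framed sphere $J(\xi)\in\pi_r^s$ becomes a boundary.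

## 3. A twisted disc that bounds $\eta$

**Definition ($\zeta$-manifold).** Let $\zeta$ be an oriented vector bundle over $Y$. A $\zeta$-manifold over $Y$ is a manifold $X$ with a map $g:X\to Y$ and a stable trivialization of $TX\oplus g^*\zeta$. It is then oriented. For $\zeta=0$ we speak of framed manifolds over $Y$.

Along the boundary we use $TX|_{\partial X}=T\partial X\oplus\varepsilon$, where $\varepsilon$ is spanned by the outward normal on null-bordisms and on outgoing boundaries, and by the inward normal on incoming boundaries. Hence bordisms with matching structures can be glued, homotopies of structures being absorbed in collars.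

**Example.** Let $L$ be the Hopf line bundle over $S^2$ and let $c_0:D^2\to D^2/S^1=S^2$ be the collapse, with $c_0(S^1)=*$. Trivialize $TD^2\oplus c_0^*L$ by the standard frame of $D^2$ and a trivialization $\tau$ of $c_0^*L$ over $D^2$. This makes $D^2$ an $L$-manifold over $S^2$. On the boundary circle the map to $S^2$ is constant, so $c_0^*L|_{S^1}=S^1\times L_*$, and a basis of $L_*$ turns the structure into an ordinary stable framing of $S^1$. It differs from the bounding framing by the map $S^1\to SO(2)$ that compares $\tau|_{S^1}$ with the constant basis. This map is the clutching function of $L$ up to inversion; it has degree $\pm1$. So the boundary of this disc is the framed circle $\eta$: nonzero as a framed manifold, a boundary as an $L$-manifold over $S^2$.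

We will multiply this picture by $P=(S^a)^m$ and then do surgery. Let $B=P\times S^{r+1}$ and let $\zeta$ be the pullback to $B$ of a bundle $\xi$ over $S^{r+1}$ with $J(\xi)\ne0$. There will be a framed $N$ with a highly connected map $f:N\to P$ and $\alpha(N,f)=\pm J(\xi)$. As a $\zeta$-manifold over $B$, via $(f,*)$, it is a boundary.

## 4. Upper bounds from lifting problems

For upper bounds we use the Ganea fibrations. Let $PX\to X$ be the path fibration, with $PX$ the space of paths starting at the basepoint and the map given by the endpoint. Let $p_k:G_k(X)\to X$ be its $(k+1)$-fold fiberwise join: a point over $x$ is a formal combination $t_0\gamma_0+\dots+t_k\gamma_k$ with $t_i\ge0$, $\sum t_i=1$, of paths $\gamma_i$ from the basepoint to $x$, where $\gamma_i$ is ignored if $t_i=0$.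

**Fact G (Švarc).** The map $p_k$ is a fibration, natural in $X$, with fiber $F_k(X)\simeq(\Omega X)^{*(k+1)}$, naturally. For a connected CW complex $X$, $\operatorname{cat}X\le k$ if and only if $p_k$ has a section (equivalently, a homotopy section).

See A. S. Švarc, *The genus of a fiber space*, and Cornea–Lupton–Oprea–Tanré, *Lusternik–Schnirelmann Category*. One sees why it holds: a section gives functions $t_i$ on $X$ and, on the open set $\{t_i>0\}$, a continuous choice of paths from the basepoint, that is, a contraction of this set in $X$. Conversely, contractions and a partition of unity give a section. For $k=0$ the statement says that $PX\to X$ has a section exactly when $X$ is contractible.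

The join of an $x$-connected and a $y$-connected space is $(x+y+2)$-connected. If $X$ is $(c-1)$-connected with $c\ge1$, then $\Omega X$ is $(c-2)$-connected, so a $j$-fold join of copies of $\Omega X$ has connectivity $j(c-2)+2(j-1)$:
$$(\Omega X)^{*j}\ \text{ is }(jc-2)\text{-connected; in particular } F_k(X)\text{ is }((k+1)c-2)\text{-connected}. \tag{2}$$
The same holds for a join of $j$ factors, each the loop space of some $(c-1)$-connected space. A section of $p_k$ can be extended over an $i$-cell if $\pi_{i-1}(F_k(X))=0$, so (2) and Fact G give
$$X\ (c-1)\text{-connected CW},\ \dim X<(k+1)c\ \Longrightarrow\ \operatorname{cat}X\le k. \tag{3}$$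
For $c=1$ this is $\operatorname{cat}X\le\dim X$.

Our manifold $M$ will come with a highly connected map to a simpler space. The next two lemmas let us replace the Ganea fibration of $M$ by that of the simpler space.

**Lemma 2.** If $\varphi:X\to X'$ is $r$-connected, $r\ge0$, and $A$ is $a$-connected, $a\ge-1$, then $\varphi*\mathrm{id}_A$ is $(r+a+2)$-connected.

*Proof.* Up to weak equivalence, $A$ is a CW complex and $X'$ is obtained from $X$ by attaching cells of dimension $\ge r+1$. The join $X*A$ is the homotopy pushout of $X\leftarrow X\times A\to A$. Suppose first that $X'=X\cup\bigcup_{j\in S}e^d_j$ is obtained by attaching a set $S$ of cells of one dimension $d$, so that $X'$ is the homotopy pushout of $X\leftarrow S\times S^{d-1}\to S\times D^d$. Then $X'\times A$ is the homotopy pushout of the products with $A$, and $A$ is the homotopy pushout of $A\leftarrow S\times A\to S\times A$. Since homotopy pushouts commute with each other, $X'*A$ is the homotopy pushout of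
$$X*A\ \leftarrow\ S\times(S^{d-1}*A)\ \to\ S\times(D^d*A).$$
Here $D^d*A$ is contractible, and $S^{d-1}*A$ is $(d-2)+a+2=(a+d)$-connected, so the pair $(D^d*A,S^{d-1}*A)$ is $(a+d+1)$-connected. Up to equivalence it is therefore a relative complex with cells of dimension $\ge a+d+2$ only. So passing from $X*A$ to $X'*A$ attaches cells of dimension $\ge a+d+2\ge r+a+3$. In general, attach the cells of $X'$ dimension by dimension and pass to the union of the skeleta, which commutes with the join up to homotopy. In total only cells of dimension $\ge r+a+3$ are attached, so the map is $(r+a+2)$-connected. $\square$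

**Lemma 3.** Let $X,Y$ be $(c-1)$-connected CW complexes, $c\ge1$, $\dim X\le n$, with $k,q,n\ge1$, and let $g:X\to Y$ be $q$-connected. If $g$ lifts up to homotopy through $p_k:G_k(Y)\to Y$ and $n\le q-1+kc$, then $\operatorname{cat}X\le k$.

*Proof.* The map $\Omega g$ is $(q-1)$-connected. Replace the $k+1$ factors of $(\Omega X)^{*(k+1)}$ by $\Omega Y$ one at a time. At each step the join of the other $k$ factors is $(kc-2)$-connected by (2), and $kc-2\ge-1$. By Lemma 2 each step is $(q-1)+(kc-2)+2=(q-1+kc)$-connected, hence $n$-connected. So $F_k(X)\to F_k(Y)$ is $n$-connected.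

Let $E=g^*G_k(Y)$, a fibration over $X$ with fiber $F_k(Y)$. By naturality there is a map $\Phi:G_k(X)\to E$ of fibrations over $X$. The fibers are path-connected, being $((k+1)c-2)$-connected with $k\ge1$, so the long exact sequences end in $\pi_1(F)\to\pi_1(G)\to\pi_1(X)\to0$. The five lemma shows that $\Phi$ is $n$-connected.

The given lift of $g$ can be made strict, since $p_k$ is a fibration, and then it is a section $s:X\to E$. As $\dim X\le n$ and $\Phi$ is $n$-connected, there is $t:X\to G_k(X)$ with $\Phi t\simeq s$. Projecting to $X$ gives $p_kt\simeq\mathrm{id}_X$. By Fact G, $\operatorname{cat}X\le k$. $\square$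

**Example.** Let $X=T^\ell\times S^{n-\ell}$ with $\ell\ge1$, $n-\ell\ge1$, and $g$ the projection to $Y=T^\ell$. The fiber of $g$ is $(n-\ell-1)$-connected, so $g$ is $q$-connected with $q=n-\ell$. By (3), $p_k:G_k(T^\ell)\to T^\ell$ has a section for $k\ge\ell$, so $g$ lifts. With $c=1$, Lemma 3 applies for $k=\ell+1$ and gives $\operatorname{cat}X\le\ell+1$; this is exact, since $X$ has cup length $\ell+1$. For $k=\ell$ the map $g$ lifts too, but $n=q+kc$ and the conclusion is false. So the numerical condition cannot be relaxed by one.

Suppose now that $M$ is a closed $n$-manifold with a $q$-connected map $g:M\to B$, where $q$ is about $n/2$, and take $c=1$. We want a lift of $g$ through $p_k$ with $k$ about $n/2$. The direct attempt is obstruction theory on $M$. The obstructions lie in $H^i(M;\pi_{i-1}(F_k(B)))$ for $k+1\le i\le n$. By Poincaré duality these groups are $H_{n-i}(M;\pi_{i-1}(F_k(B)))$, homology in low degrees, which has no reason to vanish; for $i=n$ it is the group of coinvariants of $\pi_{n-1}(F_k(B))$. Dimension alone kills everything only for $k\ge n$.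

The way around this is to lift not $g$ but an extension of $g$ to a manifold $W$ with $\partial W=M$. If $(W,M)$ is highly connected, then the groups $H^j(W)\cong H_{n+1-j}(W,M)$ vanish for large $j$, and the obstructions go away. So we want $M$ to bound over $B$, with both $M\to B$ and $W\to B$ highly connected.

Now compare with Section 3. The manifold $N$ itself bounds over $B$ via $(f,*)$, but this map is not $(r+1)$-connected: it misses $\pi_{r+1}(S^{r+1})$. Surgery can repair this. If we do it over $N\times S^{r+1}$ instead of over $B$, the trace is a bordism over $N$, and the new manifold $M$ keeps a degree one map to $N$. It is no longer framed, and this is why (1) does not follow it.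

## 5. Surgery below the middle dimension

**Lemma 4.** Let $Y$ be a connected finite complex, $\zeta$ an oriented bundle over $Y$, $q\ge1$, and $(X,g)$ a nonempty connected $\zeta$-manifold over $Y$ of dimension $d\ge 2q$. Finitely many surgeries in the interior of $X$ produce a connected $\zeta$-manifold $(X',g')$ with $g'$ $q$-connected. The trace is a $\zeta$-manifold over $Y$, a product near $\partial X\times I$.

*Proof.* We go from $i$-connected to $(i+1)$-connected maps. Suppose $g$ is $i$-connected with $0\le i<q$; this holds for $i=0$, since $X$ is nonempty and $Y$ is connected. Consider a map $S^i\to X$ together with a nullhomotopy of its image in $Y$. Since $2i<d$, we may take the map to be an embedding into the interior.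

**Step A: the $\zeta$-structure extends over a handle.** This step shows that any such data can be used for surgery. The nullhomotopy trivializes $g^*\zeta|_{S^i}$. Together with the stable trivialization of $TX\oplus g^*\zeta$ and the stable triviality of $TS^i$, this shows that the normal bundle $\nu$ of $S^i$ is stably trivial. Its rank $d-i$ exceeds $i$, so $\nu$ is trivial. A framing $\phi$ of $\nu$ attaches a handle $H=D^{i+1}\times D^{d-i}$ to $X\times I$ at $X\times1$, and the nullhomotopy extends the map to $Y$ over $H$.

Over the contractible $H$ the bundle $TH\oplus\zeta$ has a trivialization, built from the standard frame of $TH$. Comparing it over $S^i$ with the given structure yields $\delta:S^i\to O$. The structure extends over $H$ if $\delta$ is homotopic to a constant, because the trivialization over $H$ may be changed by a constant matrix. Along $S^i$ the standard frame of $TH$ consists of $i+1$ vectors that do not depend on $\phi$ (they span $TS^i$ and the normal direction of $X\times1$) and of the $d-i$ vectors of $\phi$. So changing $\phi$ by a map $S^i\to O(d-i)$ changes $\delta$ by the stabilization of this map.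

For $i\ge1$ the image of $\delta$ lies in one component of $O$, and after a constant change we may take $\delta:S^i\to SO$. Since $d-i\ge i+1$, the map $\pi_i(SO(d-i))\to\pi_i(SO)$ is onto, so $\phi$ can be chosen with $\delta$ nullhomotopic. For $i=0$ the two values of $\delta$ must lie in the same component of $O$; as $\pi_0(O(d))\to\pi_0(O)$ is onto, this is achieved by changing $\phi$ at one of the two points. So $\phi$ can always be chosen such that the $\zeta$-structure extends over $H$.

**Step B: surgery acts like attaching a cell.** This step reduces the problem to homotopy theory. The trace $Z$ is, up to homotopy, $X$ with an $(i+1)$-cell attached, and, read from the other end, $X'$ with a $(d-i)$-cell attached. From $i\le q-1$ and $d\ge2q$ we get $d-i\ge i+2$, so $X'\to Z$ is $(i+1)$-connected. In particular $X'$ is connected, and $X'\to Y$ is $(i+1)$-connected if and only if $Z\to Y$ is. Also $X\to Z$ is $i$-connected and $X\to Y$ is $i$-connected, so $Z\to Y$ is $i$-connected and hence $X'\to Y$ is too.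

The next surgery can be prescribed on $Z$: a map $S^i\to Z$ with a nullhomotopy in $Y$ comes, up to homotopy, from $X'$, because $X'\to Z$ is $(i+1)$-connected. If $Z''$ is the trace of this second surgery, from $X'$ to $X''$, then $Z\cup_{X'}Z''$ is $Z$ with another $(i+1)$-cell. It is also $Z''$ with a $(d-i)$-cell attached, and $X''\to Z''$ is $(i+1)$-connected, so $X''\to Z\cup_{X'}Z''$ is $(i+1)$-connected. The same argument applies to each later surgery. So it suffices to attach finitely many $(i+1)$-cells to $X$ over $Y$, in finitely many successive steps, such that the map to $Y$ becomes $(i+1)$-connected.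

**Step C: finitely many cells suffice.** Replace $Y$ by the mapping cylinder of $X\to Y$, so that $(Y,X)$ is a pair of finite complexes; tildes denote universal covers.

*The case $i=0$.* Attach $1$-cells along pairs of points, with paths in $Y$, realizing finitely many generators of $\pi_1(Y)$. Then $\pi_1$ is mapped onto $\pi_1(Y)$.

*The case $i=1$.* The surjection $\pi_1(X)\to\pi_1(Y)$ goes from a finitely generated to a finitely presented group, so its kernel is the normal closure of finitely many elements. Attach $2$-cells along these elements, with nullhomotopies in $Y$. By Step B we may do the surgeries and call the result $X$ again; now $\pi_1(X)\cong\pi_1(Y)$. By the Hurewicz theorem $\pi_2(Y,X)\cong H_2(\tilde Y,\tilde X)$. The complex $C_*(\tilde Y,\tilde X)$ consists of finitely generated free $\mathbb Z[\pi_1]$-modules and has no homology in degrees $\le1$. So it splits there: $C_1\to C_0$ is onto and split, its kernel is finitely generated projective and is the image of $C_2$, hence $C_2$ contains the module of $2$-cycles as a direct summand. Therefore the $2$-cycles, and so $H_2(\tilde Y,\tilde X)$, are finitely generated. An element of $\pi_2(Y,X)$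 is a loop in $X$ with a nullhomotopy in $Y$; attach $2$-cells along generators to get $Z$. The loops are null in $Y$, hence in $X$, so $\pi_1$ does not change. In
$$\pi_2(Z,X)\to\pi_2(Y,X)\to\pi_2(Y,Z)\to\pi_1(Z,X)=0$$
the first map is onto, as its image is a submodule containing the generators. So $\pi_2(Y,Z)=0$ and $Z\to Y$ is $2$-connected.

*The case $i\ge2$.* Now $\pi_1(X)\cong\pi_1(Y)$ already. By Hurewicz $\pi_{i+1}(Y,X)\cong H_{i+1}(\tilde Y,\tilde X)$, and the same splitting argument, through degree $i$, shows that this is a finitely generated $\mathbb Z[\pi_1]$-module. Attach $(i+1)$-cells along generators to get $Z$. Then $\pi_i(Z,X)=0$, and the exact sequence of the triple gives $\pi_{i+1}(Y,Z)=0$. $\square$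

## 6. The manifolds $N$, $M$ and $W$

**Proposition 2.** Let $a,r,m\ge1$, $n=am+r$, and $q\ge2$ with $2q\le n$. Let $\xi$ be an oriented vector bundle over $S^{r+1}$ whose clutching class in $\pi_r(SO)$ has nonzero $J$-image in $\pi_r^s$. Put $P=(S^a)^m$, $B=P\times S^{r+1}$. (As $a,r\ge1$, the space $P\times S^r$ is connected.) Then there are closed connected oriented $n$-manifolds $M,N$, with $N$ stably parallelizable, a $q$-connected map $f:N\to P$, a degree one map $h:M\to N$, a $q$-connected map $g:M\to B$, and a compact connected $(n+1)$-manifold $W$ with $\partial W=M$ and a map $G:W\to B$ with $G|_M=g$, such that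

1. $\operatorname{cat}N\ge m$;
2. $H^j(W;\mathcal A)=0$ for all $j\ge n+2-q$ and every local system $\mathcal A$.

*Proof.* Let $\rho$ be the rank of $\xi$ and $*\in S^{r+1}$ the basepoint. Fix an oriented basis of $\xi_*$, so $\xi_*=\mathbb R^\rho$. Put $\zeta=\mathrm{pr}_2^*\xi$ over $B$; we also write $\mathrm{pr}_2^*\xi$ for the pullback to $N\times S^{r+1}$. If a map $X\to Y\times S^{r+1}$ has constant second component $*$, then a stable trivialization of $TX\oplus(X\times\xi_*)$ is, via the basis, the same as a stable trivialization of $TX$. So such $\mathrm{pr}_2^*\xi$-manifolds over $Y\times S^{r+1}$ correspond bijectively to framed manifolds over $Y$, compatibly with restriction to boundaries. We call this the correspondence.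

**Step 1: a framed manifold $N_0$ with $\alpha\ne0$ that bounds over $B$.** This is the example of Section 3 times $P$. Let $c_0:D^{r+1}\to D^{r+1}/S^r=S^{r+1}$ be the collapse, with $c_0(S^r)=*$. Let $V=P\times D^{r+1}$ with the map $\mathrm{id}\times c_0$ to $B$. Trivialize $TV\oplus\mathrm{pr}_2^*c_0^*\xi$ stably by a stable framing of $P$, the standard frame of $D^{r+1}$ and an oriented trivialization $\tau$ of $c_0^*\xi$ over $D^{r+1}$. So $V$ is a $\zeta$-manifold over $B$. On $N_0:=\partial V=P\times S^r$ the map to $S^{r+1}$ is constant, so $N_0$ is a framed manifold over $P$ via $f_0=\mathrm{pr}_1$.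

We claim that $\alpha(N_0,f_0)=\pm J(\xi)\ne0$. The fiber over $p$ is $S^r$. The stable framing of $P$ at $p$ and the oriented basis of $T_pP$ differ by a constant matrix, which may be taken in $SO$ (up to a sign of $\alpha$) and does not change the framing class. So $S^r$ carries the framing of
$$TS^r\oplus\varepsilon\oplus\xi_*=(TD^{r+1}\oplus c_0^*\xi)|_{S^r}$$
given by the standard frame and $\tau$. If $\tau|_{S^r}$ is replaced by the constant basis of $\xi_*$, we get the bounding framing, which represents $0$. The two framings differ by the map $S^r\to SO(\rho)$ comparing $\tau|_{S^r}$ with the constant basis. Since $\xi$ is recovered from $D^{r+1}\times\mathbb R^\rho$ by gluing along $S^r$ to $\xi_*$ via $\tau$, this map is the clutching function of $\xi$, up to inversion. So the fiber represents $\pm J(\xi)$.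

**Step 2: $N$, by surgery over $P$.** We make the map to $P$ highly connected without losing $\alpha$. By Lemma 4 (over $P$, zero bundle, $d=n\ge2q$) there is a framed bordism $R_1$ over $P$ from $(N_0,f_0)$ to $(N,f)$ with $N$ connected and $f$ $q$-connected. Then $N$ is closed and stably parallelizable, and $\alpha(N,f)=\alpha(N_0,f_0)\ne0$ by bordism invariance. By (1), $\operatorname{cat}N\ge m$. This is claim 1.

**Step 3: $M$, by surgery over $N\times S^{r+1}$.** We make the map to $B$ highly connected and keep the map to $N$. Consider $(\mathrm{id},*):N\to N\times S^{r+1}$ as a $\mathrm{pr}_2^*\xi$-manifold over $N\times S^{r+1}$, via the framing of $N$ and the correspondence. By Lemma 4 there is a bordism $R_2$ of $\mathrm{pr}_2^*\xi$-manifolds over $N\times S^{r+1}$ from it to $(M,(h,\kappa))$, with $M$ connected and $(h,\kappa):M\to N\times S^{r+1}$ $q$-connected. In particular $R_2$ is an oriented bordism over $N$ from $\mathrm{id}_N$ to $h$. So $h_*[M]=[N]$. Put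
$$g:=(f\times\mathrm{id})\circ(h,\kappa):M\to B.$$
It is $q$-connected, as a composite of $q$-connected maps.

**Step 4: $W$.** We glue the three pieces and make the result highly connected over $B$. Let
$$W_0=V\cup_{N_0}R_1\cup_NR_2 .$$
Map $R_1$ to $B$ by its map to $P$ and the constant $*$; by the correspondence it is a $\zeta$-manifold over $B$. Map $R_2$ to $B$ through $f\times\mathrm{id}:N\times S^{r+1}\to B$, which pulls $\zeta$ back to $\mathrm{pr}_2^*\xi$. On $N_0$ both sides have the map $(f_0,*)$ and the framing of Step 1; on $N$ both sides have the map $(f,*)$ and the framing of Step 2. So $W_0$ is a $\zeta$-manifold over $B$ of dimension $n+1$ with $\partial W_0=M$, and its map extends $g$. It is connected: $V$ is connected, and each of $R_1,R_2$ is a cylinder on a connected manifold with handles of index $\ge1$ attached. As $n+1\ge2q$, Lemma 4, applied in the interior, gives a connected $W$ with $\partial W=M$ and a $q$-connected $G:W\to B$ with $G|_M=g$.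

**Step 5: the cohomology of $W$.** For $j<q$ both $\pi_j(M)\to\pi_j(B)$ and $\pi_j(W)\to\pi_j(B)$ are isomorphisms, so $\pi_j(M)\cong\pi_j(W)$ for $j\le q-1$, and $\pi_j(W,M)=0$ for $j\le q-1$. So, up to homotopy equivalence rel $M$, $W$ is obtained from $M$ by attaching cells of dimension $\ge q$. Therefore $H_i(W,M;\mathcal A)=0$ for $i\le q-1$ and every local system $\mathcal A$. Since $W$ is oriented, Poincaré–Lefschetz duality gives
$$H^j(W;\mathcal A)\cong H_{n+1-j}(W,M;\mathcal A)=0\quad\text{for } j\ge n+2-q.\qquad\square$$

**Corollary 1.** In the situation of Proposition 2 let $c\ge1$ be such that $B$ and $M$ are $(c-1)$-connected. If $k\ge2$ and $kc\ge n+1-q$, then $\operatorname{cat}M\le k$.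

*Proof.* By (2), $F_k(B)$ is $((k+1)c-2)$-connected, hence simply connected. So the obstructions to lifting $G:W\to B$ through $p_k:G_k(B)\to B$ lie in groups $H^i(W;\pi_{i-1}(F_k(B)))$ with local coefficients. The coefficients vanish unless $i\ge(k+1)c$, and
$$(k+1)c\ge n+1-q+c\ge n+2-q .$$
So all these groups vanish by claim 2 of Proposition 2. Hence $G$ lifts, and so does $g=G|_M$. Since $g$ is $q$-connected and $n\le q-1+kc$, Lemma 3 (with $X=M$, $Y=B$) gives $\operatorname{cat}M\le k$. $\square$

## 7. Tori and the Hopf bundle: proof of Theorem 1

Let $n\ge6$, $a=r=1$, $m=n-1$, $q=\lfloor n/2\rfloor\ge3$, and let $\xi=L$ be the Hopf line bundle over $S^2=\mathbb{CP}^1$. Its clutching function has degree $\pm\langle c_1(L),[S^2]\rangle=\pm1$ in $\pi_1(SO(2))$, so it represents the generator of $\pi_1(SO)=\mathbb Z/2$, whose $J$-image is $\eta\ne0$. Since $2q\le n=am+r$, Proposition 2 applies with $P=T^m$, $B=T^m\times S^2$.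

**Step 1: $\operatorname{cat}N=n-1$.** The proposition gives $\operatorname{cat}N\ge m=n-1$. Conversely $\operatorname{cat}T^m\le m$ by (3), so $p_m:G_m(T^m)\to T^m$ has a section, and $f$ lifts to $G_m(T^m)$. Since $f$ is $q$-connected and $q\ge2$, we have $n\le q-1+(n-1)$. Lemma 3 with $X=N$, $Y=T^m$, $c=1$, $k=n-1$ gives $\operatorname{cat}N\le n-1$.

**Step 2: upper bound for $M$.** Corollary 1 with $c=1$ and $k=n+1-q=\lceil n/2\rceil+1\ge4$ gives $\operatorname{cat}M\le\lceil n/2\rceil+1$. As $\lceil n/2\rceil\le(n+1)/2<n-2$ for $n\ge6$, this is less than $n-1=\operatorname{cat}N$. Since $h:M\to N$ has degree one, the conjecture is false.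

**Step 3: lower bound for $M$.** As $g$ is $q$-connected, $H^q(B;\mathbb Q)\to H^q(M;\mathbb Q)$ is injective. Since $q\le m$, the pullback to $M$ of a product $u_1\cdots u_q$ of $q$ distinct generators of $H^1(T^m;\mathbb Q)$ is nonzero. By Poincaré duality there is $w\in H^{n-q}(M;\mathbb Q)$ with $g^*(u_1\cdots u_q)\,w\ne0$, and $n-q>0$. So $M$ has a nonzero product of $q+1$ classes of positive degree, and Proposition 1(a) gives $\operatorname{cat}M\ge q+1=\lfloor n/2\rfloor+1$. For $n$ even the two bounds agree. $\blacksquare$

**Remark.** One can see how $N$ hides from cup products. The class $f^*(u_1\cdots u_{n-1})\in H^{n-1}(N;\mathbb Z)$ is Poincaré dual, up to sign, to the class $[F]\in H_1(N)$ of a regular fiber of $f$. We have $f_*[F]=0$ because $F$ maps to a point, and $f_*:H_1(N)\to H_1(T^{n-1})$ is an isomorphism because $q\ge2$. So $[F]=0$ and $f^*(u_1\cdots u_{n-1})=0$. Homology does not obstruct pushing $f$ off a point, but the framing $\eta$ of the fiber does.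

**Remark.** One can also see how $M$ leaves the framed world. The bundle $TM\oplus\kappa^*L$ is stably trivial, so $w_2(M)=\kappa^*w_2(L)$. It is nonzero, because $w_2(L)\ne0$ and $H^2(B;\mathbb Z/2)\to H^2(M;\mathbb Z/2)$ is injective ($q\ge2$). So $M$ is not spin. Since $N$ is stably parallelizable, $h$ is not covered by a map of stable normal bundles.

## 8. Highly connected examples: proof of Theorem 2

Let $a=c$, $r=c-1$, so that
$$n=cm+r=c(m+1)-1,\qquad q=\lfloor n/2\rfloor=\frac{c(m+1)}2-1 ,$$
where $n$ is odd because $c$ is even. As $m\ge4$ and $c\ge2$, we have $q\ge c\ge2$, and $2q\le n$. By hypothesis there is an oriented bundle $\xi$ over $S^{r+1}=S^c$ whose clutching class has nonzero $J$-image. (For $c=2$, $J:\pi_1(SO)\to\pi_1^s$ is an isomorphism; for $c\equiv0$ mod $4$, $J\ne0$ by Milnor–Kervaire and Adams, *On the groups $J(X)$ IV*.) Apply Proposition 2, with $P=(S^c)^m$ and $B=(S^c)^m\times S^c$.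

**Step 1: connectivity.** The maps $f:N\to(S^c)^m$ and $g:M\to B$ are $q$-connected with $q\ge c$, so they are bijective on $\pi_j$ for $j\le c-1$. The targets are $(c-1)$-connected, so $N$ and $M$ are too.

**Step 2: $\operatorname{cat}N=m$.** The proposition gives $\operatorname{cat}N\ge m$. Conversely $N$ is $(c-1)$-connected and $\dim N=n=(m+1)c-1<(m+1)c$, so (3) gives $\operatorname{cat}N\le m$.

**Step 3: upper bound for $M$.** We have $n+1-q=\frac{c(m+1)}2+1$. Put
$$k=\left\lceil\frac{n+1-q}c\right\rceil=\left\lceil\frac{m+1}2+\frac1c\right\rceil .$$
As $0<\frac1c\le\frac12$, this is $\frac m2+1$ for $m$ even and $\frac{m+1}2+1$ for $m$ odd; that is, $k=\lceil m/2\rceil+1\ge3$. Corollary 1 gives $\operatorname{cat}M\le\lceil m/2\rceil+1$. This is less than $m$ for $m\ge4$: for $m=4$ it is $3$, and for $m\ge5$ we have $\lceil m/2\rceil+1\le\frac{m+3}2<m$.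

**Step 4: lower bound for $m$ even.** Since $q=\frac{cm}2+\frac c2-1\ge\frac{cm}2$, the map $H^{cm/2}(B;\mathbb Q)\to H^{cm/2}(M;\mathbb Q)$ is injective. So the product of $m/2$ distinct degree-$c$ generators of $H^*((S^c)^m;\mathbb Q)$ is nonzero in $H^*(M;\mathbb Q)$. Multiplying by a Poincaré dual class, of degree $n-\frac{cm}2>0$, gives a nonzero product of $\frac m2+1$ classes of positive degree. So $\operatorname{cat}M\ge\frac m2+1$, and equality holds by Step 3. $\blacksquare$

For $c=2$, $m=4$ this is a degree one map of simply connected $9$-manifolds with $\operatorname{cat}M=3<4=\operatorname{cat}N$. For $c\equiv0$ mod $4$ large, it gives counterexamples of any prescribed connectivity.
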